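\title{Positive solutions of the critical $p$-Laplace equation on domains with nontrivial homology}

\begin{abstract}
Let $1<p<N$, let $p^*=Np/(N-p)$, and let $\Omega\subset\mathbb{R}^N$ be a smooth bounded domain. We prove that the Dirichlet problem for $-\Delta_pu=|u|^{p^*-2}u$ in $\Omega$ has a positive solution whenever $H_d(\Omega;\mathbb{Z}_2)\neq0$ for some $d\ge1$, and more generally whenever $\Omega$ is not acyclic over $\mathbb{Z}$. For $N\in\{2,3\}$ it suffices that $\Omega$ is not contractible. The proof compares the sublevel sets of the Sobolev quotient with spaces of weighted $k$-point configurations on a cycle of $\Omega$. The test functions are $\ell^p$-sums of truncated extremals, for which the energy is controlled without any expansion of interaction terms.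
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $1<p<N$, let $p^*=Np/(N-p)$ be the critical Sobolev exponent, and let $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$. Let $\Omega\subset\mathbb{R}^N$ be a smooth bounded domain: a bounded connected open set whose closure is a compact smooth manifold with boundary $\partial\Omega$. We study
\begin{equation}\label{eq:P}
-\Delta_pu=|u|^{p^*-2}u\quad\text{in }\Omega,\qquad u=0\quad\text{on }\partial\Omega .
\end{equation}
Let $\mathcal{D}^{1,p}(\mathbb{R}^N)=\{u\in L^{p^*}(\mathbb{R}^N):\nabla u\in L^p(\mathbb{R}^N;\mathbb{R}^N)\}$ with the norm $\|u\|=\|\nabla u\|_{L^p(\mathbb{R}^N)}$, and let $W^{1,p}_0(\Omega)$ be the closure of $C_c^\infty(\Omega)$ in this space. A solution of \eqref{eq:P} is a weak solution $u\in W^{1,p}_0(\Omega)$, that is, a critical point of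
\[
J(u)=\frac1p\int_\Omega|\nabla u|^p\,dx-\frac1{p^*}\int_\Omega|u|^{p^*}dx .
\]
We write $|u|_\varrho$ for the $L^\varrho$-norm and $S=\inf\{\|u\|^p/|u|_{p^*}^p: 0\ne u\in\mathcal{D}^{1,p}(\mathbb{R}^N)\}$ for the Sobolev constant.

The first thing to try is to minimize the quotient $\|u\|^p/|u|_{p^*}^p$ on $W^{1,p}_0(\Omega)$. This never works. The dilations
\begin{equation}\label{eq:dil}
u\longmapsto\lambda^{-(N-p)/p}\,u\big((\cdot-y)/\lambda\big),\qquad\lambda>0,\ y\in\mathbb{R}^N,
\end{equation}
preserve both $\|u\|$ and $|u|_{p^*}$, so the infimum on $\Omega$ is again $S$ (see Lemma~\ref{lem:bubble}). If $u$ attained it, then $|u|$, extended by zero, would attain $S$ on $\mathbb{R}^N$; a multiple of it would be a nonnegative solution of the equation on $\mathbb{R}^N$ vanishing outside $\Omega$, against the strong maximum principle.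

Two simple domains show that existence depends on the shape of $\Omega$. On a strictly star-shaped domain, such as a ball, there is no positive solution, by the Pohozaev identity of Guedda and Veron. On an annulus $\{R_1<|x|<R_2\}$ there is one. Indeed, radial functions in $W^{1,p}_0(\Omega)$ correspond to $W^{1,p}_0(R_1,R_2)$, which embeds compactly in $C[R_1,R_2]$, so the quotient has a minimizer $u\ge0$ among radial functions. A multiple of $u$ satisfies the weak equation for radial test functions, hence for all, because in polar coordinates both sides are unchanged when a test function is replaced by its spherical mean; and $u>0$ by the strong maximum principle. The symmetry is lost when the annulus is deformed, but the hole survives, and one expects the hole to be enough: functions whose quotient is close to $S$ concentrate near one point of $\overline\Omega$, so low sublevel sets of the quotient see the homology of $\Omega$, while the set of all nonnegative nonzero functions is convex and has none. In a compact problem such a change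 of topology forces a critical point.

For $p=2$ and $N\ge3$, Bahri and Coron proved that \eqref{eq:P} has a nontrivial solution whenever $H_d(\Omega;\mathbb{Z}_2)\ne0$ for some $d\ge1$. It is also known that if $2N/(N+2)<p\le2$, $x_0\in\mathbb{R}^N$, $R_2>R_1>0$, $\{R_1\le|x-x_0|\le R_2\}\subset\Omega$ and $\{|x-x_0|\le R_1\}\not\subset\overline\Omega$, then \eqref{eq:P} has a positive solution provided $R_2/R_1$ is large enough. The general case is stated as an open problem in \cite{MSS}:
\begin{quote}
\emph{Let $1<p<N$ and let $\Omega$ be a smooth bounded domain with $H_d(\Omega;\mathbb{Z}_2)\ne0$ for some $d\ge1$. Does \eqref{eq:P} have a nontrivial solution?}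
\end{quote}
The answer is yes. In the statements below, $1<p<N$ and $\Omega\subset\mathbb{R}^N$ is a smooth bounded domain.

\begin{theorem}\label{thm:z2}
If $H_d(\Omega;\mathbb{Z}_2)\ne0$ for some $d\ge1$, then \eqref{eq:P} has a positive solution.
\end{theorem}

\begin{theorem}\label{thm:z}
If $H_d(\Omega;\mathbb{Z})\ne0$ for some $d\ge1$, then \eqref{eq:P} has a positive solution $u$. Moreover, one can achieve $J(u)<(K+1)S^{N/p}/N$ for any integer $K\ge2$ that satisfies the explicit condition \eqref{eq:K} below.
\end{theorem}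

The constants in \eqref{eq:K} depend on $N$, $p$, and on a radius $r$ and a cutoff function $\eta$ chosen in $\Omega$ in Section~\ref{sec:test}. Every large $K$ satisfies \eqref{eq:K}.

\begin{corollary}\label{cor:low}
If $N\in\{2,3\}$ and $\Omega$ is not contractible, then \eqref{eq:P} has a positive solution for every $1<p<N$.
\end{corollary}

All three statements are deduced in Section~\ref{sec:coeff} from the following one, whose proof occupies Sections~\ref{sec:levels}--\ref{sec:end}. Here $\mathbb{F}_q$ is the field with $q$ elements.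

\begin{theorem}\label{thm:main}
Let $q$ be a prime and $d\ge1$, with $H_d(\Omega;\mathbb{F}_q)\ne0$. Assume that $q=2$ or $d$ is odd. Then \eqref{eq:P} has a positive solution $u$, and one can achieve $J(u)<(K+1)S^{N/p}/N$ for any integer $K\ge2$ that satisfies \eqref{eq:K}.
\end{theorem}

\section{Bubbles and the levels $b_k$}\label{sec:levels}

The problem is not compact, so the topology of sublevel sets can change without a critical point. Three known results tell exactly where this can happen. Put $u^\pm=\max\{\pm u,0\}$, $p'=p/(p-1)$ and $J_\infty(v)=\frac1p\int_{\mathbb{R}^N}|\nabla v|^p-\frac1{p^*}\int_{\mathbb{R}^N}|v|^{p^*}$.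

\begin{theorem}[Mercuri--Willem \cite{MW}]\label{thm:MW}
Let $u_n\in W^{1,p}_0(\Omega)$ satisfy $J(u_n)\to c$, $J'(u_n)\to0$ in $W^{-1,p'}(\Omega)$ and $|u_n^-|_{p^*}\to0$. Then, along a subsequence, there are a solution $v_0\ge0$ of \eqref{eq:P}, possibly zero, finitely many nontrivial solutions $v_1,\dots,v_k\ge0$ in $\mathcal{D}^{1,p}(\mathbb{R}^N)$ of $-\Delta_pv=v^{p^*-1}$ in $\mathbb{R}^N$, points $y_n^i$ and numbers $\lambda_n^i>0$ with $\operatorname{dist}(y_n^i,\partial\Omega)/\lambda_n^i\to\infty$, such that
\[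
\Big\|u_n-v_0-\sum_{i=1}^k(\lambda_n^i)^{-(N-p)/p}v_i\big((\cdot-y_n^i)/\lambda_n^i\big)\Big\|\to0,
\]
$\|u_n\|^p\to\sum_{i=0}^k\|v_i\|^p$ and $c=J(v_0)+\sum_{i=1}^kJ_\infty(v_i)$.
\end{theorem}

\begin{theorem}[Classification]\label{thm:class}
Every positive solution $v\in\mathcal{D}^{1,p}(\mathbb{R}^N)$ of $-\Delta_pv=v^{p^*-1}$ in $\mathbb{R}^N$ is the image under a dilation \eqref{eq:dil} of the solution $U(x)=c_{N,p}(1+|x|^{p/(p-1)})^{-(N-p)/p}$. The function $U$ attains $S$.
\end{theorem}

The first statement is due to Caffarelli, Gidas and Spruck for $p=2$, to \cite{DMMS} and \cite{Vetois} for $p<2$, and to \cite{Sciunzi} for $p>2$; see also \cite{CFR} for all $1<p<N$. The second is due to Aubin and Talenti. We call these solutions \emph{bubbles}. Testing the equation with $U$ gives $\int|\nabla U|^p=\int U^{p^*}=:I$, and $S=I^{1-p/p^*}=I^{p/N}$. So every bubble $v$ has $\|v\|^p=|v|_{p^*}^{p^*}=S^{N/p}$ and $J_\infty(v)=S^{N/p}/N$. We write $U(\rho)$ for the value of $U$ at $|x|=\rho$.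

\begin{proposition}\label{prop:smp}
Nontrivial nonnegative weak solutions of $-\Delta_pu=u^{p^*-1}$, in $W^{1,p}_0(\Omega)$ or in $\mathcal{D}^{1,p}(\mathbb{R}^N)$, are positive.
\end{proposition}

This is V\'azquez's strong maximum principle, applied after the standard $L^\infty$ and $C^{1,\alpha}$ regularity for these equations.

Theorem~\ref{thm:MW} requires almost nonnegative sequences. We get them for free by working, on the open set $\mathcal{A}=\{u\in W^{1,p}_0(\Omega):u^+\ne0\}$, with
\[
Q(u)=\frac{\|u\|^p}{|u^+|_{p^*}^p},\qquad\Psi(u)=\|u\|\,\|Q'(u)\| .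
\]
The functional $Q$ is $C^1$, $Q\ge S$, and both $Q$ and $\Psi$ are invariant under $u\mapsto tu$, $t>0$. To relate $Q$ to $J$, let $J_+(u)=\frac1p\int|\nabla u|^p-\frac1{p^*}\int(u^+)^{p^*}$, and for $u\in\mathcal{A}$ put $\tilde u=t_uu$, where $t_u^{\,p^*-p}=\|u\|^p/|u^+|_{p^*}^{p^*}$. Then $\|\tilde u\|^p=\int(\tilde u^+)^{p^*}$ by the choice of $t_u$; calling this number $I_u$, we have $Q(u)=Q(\tilde u)=I_u^{p/N}$. Differentiating the quotient,
\[
\langle Q'(u),h\rangle=\frac{p}{|u^+|_{p^*}^p}\Big[\int|\nabla u|^{p-2}\nabla u\cdot\nabla h-t_u^{\,p^*-p}\int(u^+)^{p^*-1}h\Big],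
\]
and the bracket equals $t_u^{1-p}\langle J_+'(\tilde u),h\rangle$. Since $|u^+|_{p^*}^p=\|u\|^p/Q(u)$ and $\frac1p-\frac1{p^*}=\frac1N$,
\begin{equation}\label{eq:Jplus}
\|\tilde u\|^p=\int(\tilde u^+)^{p^*}=Q(u)^{N/p},\qquad J_+(\tilde u)=\frac{Q(u)^{N/p}}N,\qquad\|J_+'(\tilde u)\|=\frac{\|\tilde u\|^{p-1}}{p\,Q(u)}\,\Psi(u).
\end{equation}
The energy $kS^{N/p}/N$ of $k$ bubbles thus corresponds to the value $Q=b_k$, where
\[
b_k=k^{p/N}S,\qquad E_k=\{u\in\mathcal{A}:Q(u)<b_{k+1}\},\qquad\emptyset=E_0\subset E_1\subset E_2\subset\cdots .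
\]

Let $s=p^*/p=N/(N-p)>1$, so that $1-1/s=p/N$, and let $\Delta_{k-1}=\{\alpha\in[0,1]^k:\sum\alpha_i=1\}$. We use three elementary inequalities: for $\varrho>1$,
\begin{align}
\Big(\sum a_i\Big)^\varrho&\ge\sum a_i^\varrho&&(a_i\ge0),\label{eq:super}\\
(a+h)^\varrho&\ge a^\varrho+\varrho a^{\varrho-1}h&&(a\ge0,\ a+h\ge0),\label{eq:tangent}\\
\sum_{i=1}^k\alpha_i^s&\ge k^{1-s}&&(\alpha\in\Delta_{k-1}),\label{eq:jensen}
\end{align}
with equality in \eqref{eq:jensen} only at the barycenter $\alpha=(\frac1k,\dots,\frac1k)$. The first follows from $a^\varrho\le a$ on $[0,1]$ after normalizing the sum, the other two from strict convexity.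

The level $b_k$ has a simple variational meaning. If $u_1,\dots,u_k$ are translates with disjoint supports of one function $u_0\ge0$, and $u=\sum\alpha_i^{1/p}u_i$ with $\alpha\in\Delta_{k-1}$, then
\[
Q(u)=Q(u_0)\Big(\sum\alpha_i^s\Big)^{-1/s}\le k^{p/N}Q(u_0).
\]
When $Q(u_0)$ is close to $S$, the function $\alpha\mapsto Q(u)$ has its maximum, close to $b_k$, at the barycenter of the simplex, and on the boundary of the simplex it is at most about $b_{k-1}$. Such a family is a relative cycle of the pair $(E_k,E_{k-1})$. The proof studies these cycles when the centers move along a cycle of $\Omega$.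

\section{The scheme of the proof and its simplest case}\label{sec:idea}

Let $M\subset\Omega$ be compact and $r>0$ with $\operatorname{dist}(M,\partial\Omega)\ge4r$; in the proof $M$ carries a nontrivial $d$-cycle $m$. For small $\varepsilon>0$ let
\begin{equation}\label{eq:trunc}
U_\varepsilon=\varepsilon^{-(N-p)/p}U(\cdot/\varepsilon),\qquad U_{\varepsilon,r}=\big(U_\varepsilon-U_\varepsilon(r)\big)^+ ,
\end{equation}
a bubble lowered by a constant so as to be supported in the closed ball $\overline{B_r}$. Let the symmetric group $\mathfrak{S}_k$ act on $\tilde Y_k=M^k\times\Delta_{k-1}$ by permuting points and weights simultaneously. Let $\partial\tilde Y_k$ and $\partial^2\tilde Y_k$ be the subsets where at least one, respectively at least two, of the weights $\alpha_i$ vanish, and let $Y_k\supset\partial Y_k\supset\partial^2Y_k$ be the quotients by $\mathfrak{S}_k$. Thus $Y_1=M$ and $\partial Y_1=\partial^2Y_2=\emptyset$. Define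
\begin{equation}\label{eq:Fk}
F_k[x,\alpha]=\Big(\sum_{i=1}^k\alpha_iU_i^p\Big)^{1/p},\qquad U_i=U_{\varepsilon,r}(\cdot-x_i).
\end{equation}
When the supports are disjoint this is the sum $\sum\alpha_i^{1/p}U_i$ considered above. We shall see that $F_k$ maps $(Y_k,\partial Y_k)$ to $(E_k,E_{k-1})$ and that $m$ determines a top-dimensional class $w_k\in H_*(Y_k,\partial Y_k)$. The proof opposes two statements.
\begin{itemize}
\item[(A)] If \eqref{eq:P} has no nontrivial nonnegative solution with energy below $(K+1)S^{N/p}/N$, then $(F_k)_*w_k\ne0$ in $H_*(E_k,E_{k-1})$ for $1\le k\le K$.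
\item[(B)] If $K$ is large, $F_K$ deforms into $E_{K-1}$ as a map of pairs, so $(F_K)_*w_K=0$.
\end{itemize}

\subsection{Why (A) holds: two bubbles on a circle}\label{sub:circle}

Let $\Omega\subset\mathbb{R}^2=\mathbb{C}$ be a neighborhood of the unit circle $M$ with $0\notin\overline\Omega$, let $\gamma(y)=y/|y|$, and use coefficients $\mathbb{F}_2$. We first describe $Y_2$ exactly. Its points are triples $(x_1,x_2,\alpha)$, $\alpha=\alpha_1\in[0,1]$, modulo $(x_1,x_2,\alpha)\sim(x_2,x_1,1-\alpha)$. The map $h:Y_2\to S^1$, $h=x_1x_2$, is well defined because multiplication is commutative. Rotating both points by $\lambda\in S^1$ multiplies $h$ by $\lambda^2$, so local square roots trivialize $h$: it is a fiber bundle with fiber $\Gamma=h^{-1}(1)$. A point of $\Gamma$ has a representative $(x,\bar x,\alpha)$ with $\alpha\le\frac12$, unique except that $x\sim\bar x$ when $\alpha=\frac12$. The map $(x,\alpha)\mapsto(2-2\alpha)\operatorname{Re}x+i(1-2\alpha)\operatorname{Im}x$, whose image is a family of nested ellipses around the segment $[-1,1]$,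 identifies $\Gamma$ with a disk. So $Y_2$ is a compact $3$-manifold fibered in disks, $\partial Y_2$ is the torus $\{\alpha=0\}\cong M\times Y_1$, and $w_2$ is the fundamental class. On the boundary circle of $\Gamma$ the first point has weight zero, so $F_2[x,\bar x,0]=U_{\varepsilon,r}(\cdot-\bar x)$. Hence
\begin{equation}\label{eq:disk}
F_2(\partial\Gamma)\ \text{is the loop}\ F_1(M).
\end{equation}

Here is the argument in outline, assuming that there is no solution. A descending flow for $Q$ can then be delayed only at the levels $b_k$, near functions concentrated at $k$ points. \emph{Level one.} If the loop $F_1(M)$ bounded a chain in $E_1$, the flow would push the chain into a set of functions concentrated near one point $y(u)$. But $u\mapsto\gamma(y(u))$ maps the loop to $S^1$ with degree one, so the loop does not bound. \emph{Level two.} Suppose $F_2(Y_2)$ bounds a $4$-chain in $E_2$ modulo $E_1$. After the flow, the part of the chain outside $E_1$ consists of functions concentrated near an unordered pair $\{y_1,y_2\}$, and there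 $H(u)=\gamma(y_1)\gamma(y_2)$ is defined, with $H\circ F_2$ close to $h$. Cutting the chain along $\{H=1\}$ gives a $3$-chain with boundary $F_2(\Gamma)$ modulo $E_1$. Taking boundaries, \eqref{eq:disk} shows that $F_1(M)$ bounds in $E_1$, which level one excludes.

In the proof, cutting is a cap product, the circle is replaced by a topological abelian group of type $K(\mathbb{F}_q,d)$, and \eqref{eq:disk} becomes Lemma~\ref{lem:descent}.

\subsection{Why (B) holds: many bubbles on a common background}\label{sub:many}

Take equal weights and disjoint supports, $F=K^{-1/p}\sum_{i=1}^KU_i$. Then $Q(F)=K^{p/N}Q(U_{\varepsilon,r})>b_K$, since $S$ is not attained. The excess comes from the truncation, and its relative size is at most a constant times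
\[
\omega=\varepsilon^{(N-p)/(p-1)}
\]
(Lemma~\ref{lem:bubble}). Add a background $\tau\eta$, where $\eta\in C_c^\infty(\Omega)$ equals $1$ near the supports of all $U_i$. The gradients of $F$ and $\eta$ have disjoint supports, and $1-\frac{p^*-1}p=1-s+\frac1p$, so by \eqref{eq:tangent}
\[
\|F+\tau\eta\|^p=\|U_{\varepsilon,r}\|^p+\tau^p\|\eta\|^p,\qquad\int(F+\tau\eta)^{p^*}\ge K^{1-s}\Big(\int U_{\varepsilon,r}^{p^*}+p^*K^{1/p}\tau\int U_{\varepsilon,r}^{p^*-1}\Big).
\]
The last integral is of order $\varepsilon^{(N-p)/p}$. So the background costs $\tau^p$, once, and gains $K^{1/p}\tau\varepsilon^{(N-p)/p}$, because each bubble profits from it. For $\tau^{p-1}=\varepsilon^{(N-p)/p}$ we get $\tau^p=\tau\varepsilon^{(N-p)/p}=\omega$. Truncation loss, cost and gain are all of order $\omega$, only the gain carries a factor that grows with $K$, and for large $K$ it wins.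

The configurations with overlapping supports must be handled as well, and for $p\ne2$ one cannot expand $\int|\nabla\sum a_iU_i|^p$ into pairwise terms. This is the reason for the $\ell^p$-sum in \eqref{eq:Fk}: it satisfies $\|F_k\|^p\le\|U_{\varepsilon,r}\|^p$ at every point of $Y_k$ (Lemma~\ref{lem:Fk}). The linear sum does not: for coinciding centers its norm is $(\sum\alpha_i^{1/p})\|U_{\varepsilon,r}\|$.

\section{The sublevel sets when there is no solution}\label{sec:var}

Fix an integer $K\ge2$; it will be subject to \eqref{eq:K}. In this section and in Section~\ref{sec:end} we assume, for a contradiction,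
\begin{equation}\label{eq:NS}
\text{\eqref{eq:P} has no nontrivial solution } u\ge0\text{ with }J(u)<(K+1)S^{N/p}/N.\tag{NS}
\end{equation}
Then $Q'\ne0$ on $E_K$. Indeed, for every $w\in W^{1,p}_0(\Omega)$,
\begin{equation}\label{eq:neg}
\langle J_+'(w),-w^-\rangle=\|w^-\|^p .
\end{equation}
If $Q'(u)=0$, then $J_+'(\tilde u)=0$ by \eqref{eq:Jplus}, so $\tilde u\ge0$ solves \eqref{eq:P} with $J(\tilde u)=Q(u)^{N/p}/N$, and $u\in E_K$ contradicts \eqref{eq:NS}.

\subsection{Concentration}

To say where a function concentrates, attach to $u\in\mathcal{A}$ the probability measure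
\[
\mu_u=\frac{(u^+)^{p^*}dx}{\int(u^+)^{p^*}}\in\mathcal{P}(\overline\Omega).
\]
On $\mathcal{P}(\overline\Omega)$ we use the Wasserstein metric in its dual form, $\mathcal{W}(\mu,\nu)=\sup_\varphi\big(\int\varphi\,d\mu-\int\varphi\,d\nu\big)$, the supremum being over $1$-Lipschitz functions $\varphi$ on $\overline\Omega$; subtracting a constant, we may take $|\varphi|\le D:=\operatorname{diam}\Omega$. It metrizes weak convergence, and the definition gives, for $\alpha\in\Delta_{k-1}$ and probability densities $f,g$,
\begin{equation}\label{eq:W}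
\mathcal{W}\Big(\sum\alpha_i\mu_i,\sum\alpha_i\nu_i\Big)\le\sum\alpha_i\mathcal{W}(\mu_i,\nu_i),\quad\mathcal{W}(\mu,\delta_y)\le\int|x-y|\,d\mu,\quad\mathcal{W}(f\,dx,g\,dx)\le D|f-g|_1 .
\end{equation}
In particular $u\mapsto\mu_u$ is continuous. Let $\Sigma_k=\{\frac1k\sum_{i=1}^k\delta_{y_i}:y_i\in\overline\Omega\}$, and write $\mathcal{W}(\mu,\Sigma_k)$ for the distance from $\mu$ to $\Sigma_k$.

\begin{lemma}\label{lem:PS}
Let $u_n\in\mathcal{A}$ with $Q(u_n)\to c<b_{K+1}$ and $\Psi(u_n)\to0$. Then $c=b_k$ for some $k\in\{1,\dots,K\}$, and along a subsequence $\mu_{u_n}$ converges to a point of $\Sigma_k$.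
\end{lemma}

\begin{proof}
By \eqref{eq:Jplus}, $\tilde u_n$ is bounded, $J_+(\tilde u_n)\to c^{N/p}/N$ and $J_+'(\tilde u_n)\to0$. By \eqref{eq:neg}, $\|\tilde u_n^-\|^{p-1}\le\|J_+'(\tilde u_n)\|\to0$. Hence $J(\tilde u_n)-J_+(\tilde u_n)=-\frac1{p^*}|\tilde u_n^-|_{p^*}^{p^*}\to0$, and $J'(\tilde u_n)-J_+'(\tilde u_n)=(\tilde u_n^-)^{p^*-1}$ has norm at most $S^{-1/p}|\tilde u_n^-|_{p^*}^{p^*-1}\to0$. So Theorem~\ref{thm:MW} applies to $\tilde u_n$. By Proposition~\ref{prop:smp} and Theorem~\ref{thm:class}, $v_1,\dots,v_k$ are bubbles. Then $J(v_0)\le c^{N/p}/N<(K+1)S^{N/p}/N$, and $v_0=0$ by \eqref{eq:NS}. Therefore $c^{N/p}=\lim\|\tilde u_n\|^p=kS^{N/p}$, that is, $c=b_k$, and $1\le k\le K$ because $S\le c<b_{K+1}$.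

Let $U_n^i>0$ be the rescaled $v_i$ and $T_n=\sum_iU_n^i$, so that $\tilde u_n-T_n\to0$ in $L^{p^*}(\mathbb{R}^N)$. Put $\rho_n^i=\operatorname{dist}(y_n^i,\partial\Omega)$. If $y_n^i\notin\Omega$ for infinitely many $n$, then for these $n$ the ball $B(y_n^i,\rho_n^i)$ misses $\Omega$; on it $\tilde u_n=0$ and $T_n\ge U_n^i$, so $|\tilde u_n-T_n|_{p^*}^{p^*}\ge\int_{|x|<\rho_n^i/\lambda_n^i}v_i^{p^*}\to S^{N/p}$, a contradiction. So $y_n^i\in\Omega$ for large $n$; then $\rho_n^i\le D$ forces $\lambda_n^i\to0$, and we may assume $y_n^i\to y^i\in\overline\Omega$. Consequently $(U_n^i)^{p^*}dx\rightharpoonup S^{N/p}\delta_{y^i}$ against bounded continuous functions on $\mathbb{R}^N$.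

It remains to discard the cross terms. Since $T_n\ge0$, we have $|\tilde u_n^+-T_n|\le|\tilde u_n-T_n|$. From $|a^{p^*}-b^{p^*}|\le p^*(a+b)^{p^*-1}|a-b|$ and H\"older's inequality, $(\tilde u_n^+)^{p^*}-T_n^{p^*}\to0$ in $L^1(\mathbb{R}^N)$; in particular $\int T_n^{p^*}\to kS^{N/p}$ by \eqref{eq:Jplus}. The function $T_n^{p^*}-\sum_i(U_n^i)^{p^*}$ is nonnegative by \eqref{eq:super}, and its integral tends to $kS^{N/p}-kS^{N/p}=0$. Hence $(\tilde u_n^+)^{p^*}-\sum_i(U_n^i)^{p^*}\to0$ in $L^1$, and $\mu_{u_n}\to\frac1k\sum_i\delta_{y^i}$.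
\end{proof}

\subsection{A descending flow}

The map $Q'$ takes values in the dual space and is only continuous, so we use a pseudo-gradient field. We also need to know that the flow moves $\mu_u$ at bounded speed; this is why the field is bounded by $\|u\|$.

\begin{lemma}\label{lem:flow}
There is a continuous map $\phi:[0,\infty)\times E_K\to E_K$ with $\phi_0=\mathrm{id}$ such that each curve $u(t)=\phi_t(u_0)$ is $C^1$ and satisfies
\[
\frac{d}{dt}Q(u(t))\le-\tfrac12\Psi(u(t)),\qquad\mathcal{W}(\mu_{u(t)},\mu_{u(t')})\le L|t-t'|,\qquad L=2Dp^*(b_{K+1}/S)^{1/p}.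
\]
In particular $\phi_t$ maps every set $\{Q<a\}$, $a\le b_{K+1}$, into itself.
\end{lemma}

\begin{proof}
For $u\in E_K$ pick a unit vector $\xi$ with $\langle Q'(u),\xi\rangle>\frac34\|Q'(u)\|$, which is possible as $Q'(u)\ne0$, and put $\zeta_u=\frac45\|u\|\xi$. The strict inequalities $\|\zeta_u\|<\|v\|$ and $\langle Q'(v),\zeta_u\rangle>\frac12\Psi(v)$ hold at $v=u$, because $\frac45\cdot\frac34>\frac12$, hence on a neighborhood of $u$. The metric space $E_K$ is paracompact; let $(\mathcal{N}_i)$ be a locally finite open refinement of this cover, with $\mathcal{N}_i$ inside the neighborhood of $u_i$. The functions $\operatorname{dist}(\cdot,E_K\setminus\mathcal{N}_i)$, divided by their sum, form a locally Lipschitz partition of unity $(\chi_i)$. The field $Z=\sum\chi_i\zeta_{u_i}$ is locally Lipschitz, and since both inequalities survive convex combinations,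
\[
\|Z(u)\|\le\|u\|,\qquad\langle Q'(u),Z(u)\rangle\ge\tfrac12\Psi(u).
\]
Solve $\dot u=-Z(u)$, $u(0)=u_0$. The first claimed inequality holds along solutions, and $e^{-t}\|u_0\|\le\|u(t)\|\le e^t\|u_0\|$. If the maximal existence time were finite, $\dot u$ would be bounded and $u(t)$ would converge to some $u^*\ne0$. Passing to the limit in $|u(t)^+|_{p^*}^p\ge\|u(t)\|^p/Q(u_0)$ gives $u^*\in\mathcal{A}$ and $Q(u^*)\le Q(u_0)$. So $u^*\in E_K$ and the solution continues, a contradiction. Continuity of $\phi$ is continuous dependence on initial data.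

For a $1$-Lipschitz $\varphi$ with $|\varphi|\le D$, differentiate the quotient $\int\varphi(u^+)^{p^*}/\int(u^+)^{p^*}$ and use the H\"older and Sobolev inequalities:
\[
\Big|\frac d{dt}\int\varphi\,d\mu_{u(t)}\Big|\le2Dp^*\frac{\int(u^+)^{p^*-1}|Z(u)|}{\int(u^+)^{p^*}}\le2Dp^*\frac{|Z(u)|_{p^*}}{|u^+|_{p^*}}\le2Dp^*\frac{S^{-1/p}\|u\|}{|u^+|_{p^*}}\le L .
\]
Integrating and taking the supremum over $\varphi$ gives the second inequality.
\end{proof}

\subsection{Symmetric products}

If $\mu_u$ is close to $\Sigma_k$, we want to choose $k$ concentration points continuously in $u$. This amounts to a retraction of a neighborhood onto $\Sigma_k$. The set $\Sigma_k$ is a copy of the symmetric product $SP^k(\overline\Omega)=\overline\Omega^{\,k}/\mathfrak{S}_k$: the map $[y_1,\dots,y_k]\mapsto\frac1k\sum\delta_{y_i}$ is injective, continuous by \eqref{eq:W}, and defined on a compact space. We identify the two. The retraction exists once $SP^k(\overline\Omega)$ is triangulated, and the same construction will give the cell structure of $Y_k$.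

Recall that a finite \emph{$\Delta$-complex} consists of finite sets of $n$-simplices, $n\ge0$, with face maps $d_0,\dots,d_n$ satisfying $d_id_j=d_{j-1}d_i$ for $i<j$; its space is obtained by gluing standard simplices along faces by order-preserving affine maps. A simplicial complex with compatible orders on the vertices of its simplices is an example, and the second barycentric subdivision of a $\Delta$-complex is a simplicial complex. Let $\tilde Y$ be a finite product of finite simplicial complexes. Its \emph{cells} are the products of simplices, and the barycenter of a cell is the average of its vertices. The \emph{barycentric subdivision} of $\tilde Y$ is the simplicial complex whose simplices are spanned by the barycenters of flags of cells $\Lambda_0\subsetneq\dots\subsetneq\Lambda_n$. We order the vertices of each simplex by the dimension of the cells and always view $\tilde Y$ as a $\Delta$-complex in this way.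

\begin{lemma}\label{lem:quot}
Let a finite group act on $\tilde Y$ so that each element maps each cell affinely onto a cell. Then the group permutes the simplices and commutes with the face maps; an element that maps a simplex to itself fixes it pointwise; and the quotient $Y$ is a finite $\Delta$-complex whose simplices are the orbits of simplices. The quotient map sends each open simplex homeomorphically onto the open simplex of its orbit.
\end{lemma}

\begin{proof}
An affine isomorphism of cells preserves vertices, barycenters and dimensions. So a group element maps flags to flags, preserves the order of vertices, and is affine on each simplex; if it preserves a simplex it fixes the vertices, which come from cells of distinct dimensions. The orbits of simplices with the induced face maps form a $\Delta$-complex. Every point of $\tilde Y$ is given uniquely by an open simplex and barycentric coordinates, and the group changes only the simplex. Hence the natural map from $Y$ to the space of the orbit complex is a continuous bijection of compact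 Hausdorff spaces.
\end{proof}

\begin{lemma}\label{lem:retr}
There are $\sigma>0$ and, for $1\le k\le K$, retractions $\rho_k$ of $\{\nu\in\mathcal{P}(\overline\Omega):\mathcal{W}(\nu,\Sigma_k)<2\sigma\}$ onto $\Sigma_k$.
\end{lemma}

\begin{proof}
Triangulate the compact smooth manifold $\overline\Omega$ and apply Lemma~\ref{lem:quot} to $\mathfrak{S}_k$ acting on $\overline\Omega^{\,k}$. After two subdivisions we get a homeomorphism $f$ from $\Sigma_k$ onto a finite polyhedron in some $\mathbb{R}^n$, and such a polyhedron is a retract of an open neighborhood $\mathcal{N}$, by a retraction $\rho$. By Tietze's theorem $f$ extends to a continuous map $\bar f:\mathcal{P}(\overline\Omega)\to\mathbb{R}^n$. Then $f^{-1}\circ\rho\circ\bar f$ retracts the open set $\bar f^{-1}(\mathcal{N})$ onto $\Sigma_k$, and this set contains a uniform neighborhood of the compact set $\Sigma_k$. Take the smallest radius over $k\le K$.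
\end{proof}

\subsection{Localization of relative homology}

We now show that whether a class vanishes in $H_*(E_k,E_{k-1})$ is decided near the level $b_k$ and near $\Sigma_k$. For $\delta>0$ put
\begin{align*}
X_k&=E_{k-1}\cup\{u\in\mathcal{A}:Q(u)<b_k+\delta,\ \mathcal{W}(\mu_u,\Sigma_k)<\sigma\},\\
X_k'&=E_{k-1}\cup\{u\in\mathcal{A}:Q(u)<b_k+\delta,\ \mathcal{W}(\mu_u,\Sigma_k)<\sigma/2\}.
\end{align*}
Two sets are needed because the flow may move $\mu_u$ away from $\Sigma_k$. It cannot cross the gap between $\sigma/2$ and $\sigma$ without losing more than $\delta$ in $Q$.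

\begin{lemma}\label{lem:local}
There is $\delta>0$ such that, for $1\le k\le K$, we have $X_k\subset E_k$ and, for any coefficients, a class in $H_*(X_k',E_{k-1})$ that vanishes in $H_*(E_k,E_{k-1})$ vanishes in $H_*(X_k,E_{k-1})$.
\end{lemma}

\begin{proof}
There are $\delta_0,\beta>0$ such that, for all $k\le K$, $\Psi(u)\ge\beta$ whenever $b_k\le Q(u)\le b_k+\delta_0$ and $\mathcal{W}(\mu_u,\Sigma_k)\ge\sigma/2$. Otherwise, for some $k$, a sequence with $Q(u_n)\to b_k$, $\Psi(u_n)\to0$ and $\mathcal{W}(\mu_{u_n},\Sigma_k)\ge\sigma/2$ would contradict Lemma~\ref{lem:PS}. Take $\delta$ smaller than $\delta_0$, $\beta\sigma/(4L)$ and all $b_{k+1}-b_k$, $k\le K$. Lemma~\ref{lem:flow} then gives: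
\begin{itemize}
\item[$(\dagger)$] no flow line spends a time interval of length $\sigma/(2L)$ in $\{b_k\le Q<b_k+\delta,\ \mathcal{W}(\mu_u,\Sigma_k)\ge\sigma/2\}$,
\end{itemize}
since $Q$ would drop by at least $\frac\beta2\cdot\frac\sigma{2L}>\delta$.

(i) \emph{$\phi_t(X_k')\subset X_k$ for all $t\ge0$.} Let $u\in X_k'$. If $Q(\phi_tu)<b_k$, then $\phi_tu\in E_{k-1}$. Otherwise $Q\in[b_k,b_k+\delta)$ along the flow line on $[0,t]$, and $\mathcal{W}(\mu_u,\Sigma_k)<\sigma/2$. Suppose the distance at time $t$ is at least $\sigma$, and let $t_0$ be the last time before $t$ at which it equals $\sigma/2$. Then $t-t_0\ge\sigma/(2L)$, against $(\dagger)$.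

(ii) \emph{For $b_k+\delta<a<b_{k+1}$ there is $T$ with $\phi_T(\{Q<a\})\subset X_k$.} The interval $[b_k+\delta,a]$ contains no $b_j$, so by Lemma~\ref{lem:PS} $\Psi\ge\beta'>0$ on $\{b_k+\delta\le Q\le a\}$. After time $T_1=2a/\beta'$ every flow line starting in $\{Q<a\}$ has $Q<b_k+\delta$. Put $T=T_1+\sigma/(2L)$. If at time $T$ we had $Q\ge b_k$ and distance at least $\sigma$, the distance would be at least $\sigma/2$ on $[T_1,T]$, against $(\dagger)$.

Let $z\in H_*(X_k',E_{k-1})$ vanish in $H_*(E_k,E_{k-1})$. The chain that makes it vanish has compact support, so $z$ vanishes in $H_*(\{Q<a\},E_{k-1})$ for some $a$ as in (ii). By (i), the inclusion $(X_k',E_{k-1})\to(X_k,E_{k-1})$ is homotopic through $\phi_t$ to $\phi_T|_{X_k'}$. By (ii), this map factors through $(\{Q<a\},E_{k-1})$. So the image of $z$ in $H_*(X_k,E_{k-1})$ is zero.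
\end{proof}

\section{Test functions}\label{sec:test}

From now on $q$ and $d$ are as in Theorem~\ref{thm:main}, $\mathbb{F}=\mathbb{F}_q$, and homology and cohomology have coefficients in $\mathbb{F}$. Nothing in this section uses \eqref{eq:NS}.

\subsection{The cycle and the cutoff}

Let $r>0$ be so small that the inner normal map $\partial\Omega\times[0,5r]\to\overline\Omega$ is a diffeomorphism onto $\{\operatorname{dist}(\cdot,\partial\Omega)\le5r\}\cap\overline\Omega$. Then $\Omega'=\{x\in\Omega:\operatorname{dist}(x,\partial\Omega)\ge4r\}$ is a compact smooth manifold with boundary, and sliding along normals deforms both $\Omega$ and $\overline\Omega$ onto $\Omega'$. Triangulate $\Omega'$, let $M$ be the $d$-skeleton, and let $m$ be a simplicial $d$-cycle whose class in $H_d(\Omega')\cong H_d(\overline\Omega)$ is nonzero. We view $m$ as an element of $H_d(M)$. Since $H^d(\overline\Omega)$ is the dual space of $H_d(\overline\Omega)$, there is $\theta\in H^d(\overline\Omega)$ with $\langle\theta,m\rangle=1$. Fix $\eta\in C_c^\infty(\Omega)$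 with $0\le\eta\le1$ and $\eta=1$ on the $2r$-neighborhood of $M$. (If $\eta=1$ on $\{\operatorname{dist}(\cdot,\partial\Omega)\ge2r\}\cap\Omega$, the same $\eta$ serves for all $q$, $d$ and $M$.)

\subsection{One truncated bubble}

Put $A=\int|\nabla U_{\varepsilon,r}|^p$ and $B=\int U_{\varepsilon,r}^{p^*}$, and recall $\omega=\varepsilon^{(N-p)/(p-1)}$.

\begin{lemma}\label{lem:bubble}
We have $A,B\le S^{N/p}$ and $A,B\to S^{N/p}$ as $\varepsilon\to0$. There is a constant $C_1$ such that, for all small $\varepsilon$,
\begin{equation}\label{eq:C1}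
Q(U_{\varepsilon,r})=A/B^{1/s}\le S(1+C_1\omega);
\end{equation}
any $C_1>C_0:=p\,c_{N,p}\,r^{-(N-p)/(p-1)}S^{-N/p}\int U^{p^*-1}$ will do. For small $\varepsilon$ also $U_{\varepsilon,r}\ge\frac12U_\varepsilon$ on $B_{3\varepsilon}$, and
\begin{equation}\label{eq:d0}
\int_{B_\varepsilon}U_{\varepsilon,r}^{p^*-1}\ge d_0\,\varepsilon^{(N-p)/p},\qquad d_0=2^{-(p^*-1)}\int_{B_1}U^{p^*-1}.
\end{equation}
\end{lemma}

\begin{proof}
Since $U$ is radially decreasing, $A=\int_{|x|<r/\varepsilon}|\nabla U|^p$ increases to $S^{N/p}$, and $B\le\int U_\varepsilon^{p^*}=S^{N/p}$. We have $U(x)\le c_{N,p}|x|^{-(N-p)/(p-1)}$. Hence $U^{p^*-1}$ decays like $|x|^{-N-p/(p-1)}$ and is integrable, $U^{p^*}$ decays like $|x|^{-N-N/(p-1)}$, and $U_\varepsilon(r)\le c_{N,p}r^{-(N-p)/(p-1)}\varepsilon^{(N-p)/(p(p-1))}$. Scaling gives $\int U_\varepsilon^{p^*-1}=\varepsilon^{(N-p)/p}\int U^{p^*-1}$. By \eqref{eq:tangent} on $B_r$ with $a=U_\varepsilon$ and $h=-U_\varepsilon(r)$,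
\[
B\ge S^{N/p}-\int_{|x|>r/\varepsilon}U^{p^*}-p^*U_\varepsilon(r)\,\varepsilon^{(N-p)/p}\int U^{p^*-1}\ge S^{N/p}\big(1-sC_0\omega-o(\omega)\big),
\]
because the tail is $O(\varepsilon^{N/(p-1)})=o(\omega)$ and $\frac{N-p}{p(p-1)}+\frac{N-p}p=\frac{N-p}{p-1}$. As $\frac Np(1-\frac1s)=1$, this yields $A/B^{1/s}\le S(1+C_0\omega+o(\omega))$. Finally, once $U(r/\varepsilon)\le\frac12U(3)$ we have $U_\varepsilon(r)\le\frac12U_\varepsilon$ on $B_{3\varepsilon}$, and \eqref{eq:d0} follows by scaling.
\end{proof}

\subsection{The maps $F_k$}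

\begin{lemma}\label{lem:Fk}
The map $F_k:Y_k\to\mathcal{A}$ of \eqref{eq:Fk} is continuous. For $F=F_k[x,\alpha]$,
\begin{equation}\label{eq:energy}
\int|\nabla F|^p\le A,\qquad F^{p^*}\ge\sum_i\alpha_i^sU_i^{p^*},\qquad\int F^{p^*}\ge B\sum_i\alpha_i^s .
\end{equation}
If at most $l$ weights are nonzero, then $Q(F)\le l^{p/N}Q(U_{\varepsilon,r})$. For small $\varepsilon$ and all $k\le K$, $F_k$ maps $Y_k$, $\partial Y_k$, $\partial^2Y_k$ into $E_k$, $E_{k-1}$, $E_{k-2}$, respectively.
\end{lemma}

\begin{proof}
Put $v_i=\alpha_i^{1/p}U_i$, so that $F$ is the $\ell^p$-norm of $v=(v_1,\dots,v_k)$. The $v_i$ are Lipschitz, since $U$ is $C^1$ with bounded gradient, and supported in the closed $r$-neighborhood of $M$. The $\ell^p$-norm is Lipschitz and, as $p>1$, $C^1$ away from $0$. So $F$ is Lipschitz with compact support in $\Omega$, nonnegative and nonzero: $F\in\mathcal{A}$. Almost everywhere on $\{F>0\}$ the chain rule gives $\nabla F=F^{1-p}\sum v_i^{p-1}\nabla v_i$, and H\"older's inequality in $\mathbb{R}^k$ gives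
\begin{equation}\label{eq:hidden}
|\nabla F|\le F^{1-p}\Big(\sum v_i^p\Big)^{(p-1)/p}\Big(\sum|\nabla v_i|^p\Big)^{1/p}=\Big(\sum|\nabla v_i|^p\Big)^{1/p}.
\end{equation}
On $\{F=0\}$ the functions $F,v_i\ge0$ are at a minimum, so their gradients vanish wherever they exist. Thus \eqref{eq:hidden} holds a.e., and $\int|\nabla F|^p\le\sum\alpha_iA=A$. The other two inequalities in \eqref{eq:energy} follow from \eqref{eq:super} applied to $F^{p^*}=(\sum\alpha_iU_i^p)^s$. With \eqref{eq:jensen} for the nonzero weights, $Q(F)\le A/(Bl^{1-s})^{1/s}=l^{p/N}Q(U_{\varepsilon,r})$. By \eqref{eq:C1} this is less than $b_{l+1}$ for $l\le K$ and small $\varepsilon$.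

For continuity let $(x^n,\alpha^n)\to(x,\alpha)$ in $\tilde Y_k$. Translations are continuous in $L^p$, so $v^n\to v$ uniformly and $\nabla v^n\to\nabla v$ in $L^p$; along a subsequence, also a.e. Then $\nabla F^n\to\nabla F$ a.e.: on $\{F>0\}$ by the formula for the gradient, and on $\{F=0\}$ by \eqref{eq:hidden}, since $\nabla v^n\to\nabla v=0$ there. Moreover $|\nabla F^n-\nabla F|^p\le2^{p-1}\sum(|\nabla v_i^n|^p+|\nabla v_i|^p)$, and the right side converges a.e.\ and in $L^1$. Fatou's lemma applied to the difference of the two sides gives $\|F^n-F\|\to0$. As every subsequence has such a subsequence, the map is continuous on $\tilde Y_k$, and it is $\mathfrak{S}_k$-invariant.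
\end{proof}

The topological argument reads off concentration points from $\mu_u$. The next lemma says that for test functions near the top level $b_k$ these are the centers $x_i$. Let $\pi_k:Y_k\to\Sigma_k$, $\pi_k[x,\alpha]=\frac1k\sum\delta_{x_i}$.

\begin{lemma}\label{lem:center}
Given $\sigma>0$ there are $\kappa,\varepsilon_0>0$ such that, for $\varepsilon<\varepsilon_0$, $k\le K$ and $y\in Y_k$, the inequality $Q(F_k(y))>b_k-\kappa$ implies $\mathcal{W}(\mu_{F_k(y)},\pi_k(y))<\sigma/2$.
\end{lemma}

\begin{proof}
Otherwise there are $k\le K$, $\varepsilon_n\to0$ and $y_n=[x^n,\alpha^n]$ such that $F=F_k(y_n)$ satisfies $\liminf Q(F)\ge b_k$ and $\mathcal{W}(\mu_F,\pi_k(y_n))\ge\sigma/2$. By \eqref{eq:energy} and \eqref{eq:jensen},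
\[
Bk^{1-s}\le B\sum(\alpha_i^n)^s\le\int F^{p^*}\le\big(A/Q(F)\big)^s ,
\]
and the upper limit of the right side is at most $(S^{N/p}/b_k)^s=S^{N/p}k^{1-s}$, as $(\frac Np-1)s=\frac Np$ and $\frac pNs=s-1$. So all four terms tend to $S^{N/p}k^{1-s}$. Then $\alpha^n\to(\frac1k,\dots,\frac1k)$ by compactness and the equality case of \eqref{eq:jensen}, and the nonnegative function $F^{p^*}-\sum(\alpha_i^n)^sU_i^{p^*}$ tends to $0$ in $L^1$. Dividing by $\int F^{p^*}$, the density of $\mu_F$ differs from $\frac1k\sum U_i^{p^*}/B$ by $o(1)$ in $L^1$. Finally $\mathcal{W}(U_i^{p^*}dx/B,\delta_{x_i^n})\le B^{-1}\int_{B_r}|x|U_{\varepsilon_n}^{p^*}\to0$, because $U_{\varepsilon}^{p^*}dx$ concentrates at $0$. By \eqref{eq:W}, $\mathcal{W}(\mu_F,\pi_k(y_n))\to0$, a contradiction.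
\end{proof}

\subsection{Pushing $F_K$ below the level $b_K$}

Fix any $C_1$ for which \eqref{eq:C1} holds for small $\varepsilon$, and let
\[
C_2=2S^{-N/p}\int|\nabla\eta|^p,\qquad c_3=p^*d_0\,2^{-(p^*-1)/p}S^{-N/p}.
\]
These constants measure the truncation loss, the cost and the gain of Section~\ref{sub:many}, and do not depend on $K$ or $\varepsilon$. The condition on the integer $K\ge2$ is
\begin{equation}\label{eq:K}
\frac p{p^*}\,c_3K^{1/p}>C_1+C_2 .
\end{equation}

\begin{lemma}\label{lem:lift}
Let $K$ satisfy \eqref{eq:K}. For all small $\varepsilon$, the map $F_K:(Y_K,\partial Y_K)\to(E_K,E_{K-1})$ is homotopic, as a map of pairs, to a map that sends $Y_K$ into $E_{K-1}$.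
\end{lemma}

\begin{proof}
Let $\tau=\varepsilon^{(N-p)/(p(p-1))}$, so $\tau^p=\tau\varepsilon^{(N-p)/p}=\omega$. The homotopy is $F+\tau'\eta$, $0\le\tau'\le\tau$, where $F=F_K[x,\alpha]$. Since $\nabla F=0$ outside the closed $r$-neighborhood of $M$ and $\nabla\eta=0$ on the $2r$-neighborhood,
\[
\|F+\tau'\eta\|^p=\|F\|^p+\tau'^p\|\eta\|^p\le A+\tfrac12C_2S^{N/p}\omega\le A(1+C_2\omega)
\]
once $A\ge\frac12S^{N/p}$. With \eqref{eq:C1} this gives, for $l\ge1$ and $\zeta\ge0$,
\begin{equation}\label{eq:rule}
\int(F+\tau'\eta)^{p^*}\ge Bl^{1-s}(1+\zeta)\ \Longrightarrow\ Q(F+\tau'\eta)\le b_l\,(1+C_1\omega)(1+C_2\omega)(1+\zeta)^{-1/s}.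
\end{equation}
As $F+\tau'\eta\ge F$, the hypothesis holds with $\zeta=0$, and $l=K$ on $Y_K$, $l=K-1$ on $\partial Y_K$. So for small $\varepsilon$ the homotopy keeps $Y_K$ in $E_K$ and $\partial Y_K$ in $E_{K-1}$. It remains to prove $Q(F+\tau\eta)<b_K$ on $Y_K$. The gain from $\eta$ needs comparable weights and separated cores $B(x_i,\varepsilon)$. When one of these fails, \eqref{eq:jensen} or \eqref{eq:super} is strict by an amount independent of $\varepsilon$, which is a larger gain.

\emph{Case 1: some $\alpha_i<1/(2K)$.} The compact set $\{\min\alpha_i\le1/(2K)\}\subset\Delta_{K-1}$ does not contain the barycenter, so $\sum\alpha_i^s\ge(1+\zeta_1)K^{1-s}$ on it, with $\zeta_1>0$ independent of $\varepsilon$. By \eqref{eq:energy} and \eqref{eq:rule} with $l=K$, $\zeta=\zeta_1$, we get $Q(F+\tau\eta)<b_K$ for small $\varepsilon$.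

\emph{Case 2: all $\alpha_i\ge1/(2K)$, and $|x_i-x_j|<2\varepsilon$ for some $i\ne j$.} The ball $B(x_i,\varepsilon)$ lies in $B(x_i,3\varepsilon)\cap B(x_j,3\varepsilon)$, so on it $U_i,U_j\ge\frac12U(3)\varepsilon^{-(N-p)/p}$ by Lemma~\ref{lem:bubble}. Hence $a_i=\alpha_iU_i^p$ and $a_j=\alpha_jU_j^p$ are at least $a_0\varepsilon^{-(N-p)}$ there, with $a_0=(2K)^{-1}2^{-p}U(3)^p$. The function $(a+b)^s-a^s-b^s$ is nonnegative and nondecreasing in each variable, so $(a_i+a_j)^s-a_i^s-a_j^s\ge(2^s-2)a_0^s\varepsilon^{-N}$ on $B(x_i,\varepsilon)$, as $(N-p)s=N$. By \eqref{eq:super}, $F^{p^*}\ge(a_i+a_j)^s+\sum_{l\ne i,j}a_l^s$. Integrating, $\int F^{p^*}\ge BK^{1-s}+(2^s-2)a_0^s|B_1|\ge BK^{1-s}(1+\zeta_2)$ with $\zeta_2=(2^s-2)a_0^s|B_1|K^{s-1}S^{-N/p}$, and \eqref{eq:rule} concludes for small $\varepsilon$.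

\emph{Case 3: all $\alpha_i\ge1/(2K)$, and $|x_i-x_j|\ge2\varepsilon$ for $i\ne j$.} The $K$ balls $B(x_i,\varepsilon)$ are disjoint, $\eta=1$ on them, and $F\ge(2K)^{-1/p}U_i$. By \eqref{eq:tangent} and \eqref{eq:d0},
\[
\int(F+\tau\eta)^{p^*}\ge\int F^{p^*}+p^*\tau\sum_i\int_{B(x_i,\varepsilon)}F^{p^*-1}\ge BK^{1-s}+p^*d_0\,\omega\,K(2K)^{-(p^*-1)/p}.
\]
The last term equals $c_3S^{N/p}K^{1-s}K^{1/p}\omega\ge BK^{1-s}c_3K^{1/p}\omega$. With $\zeta=c_3K^{1/p}\omega$, the factor of $b_K$ in \eqref{eq:rule} is $1+(C_1+C_2-\frac1sc_3K^{1/p})\omega+O(\omega^2)$, which is less than $1$ for small $\varepsilon$ by \eqref{eq:K}.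

In each case the smallness required of $\varepsilon$ does not depend on $[x,\alpha]$.
\end{proof}

\section{Homology of weighted configurations}\label{sec:top}

Let $n_k=kd+k-1=\dim\tilde Y_k$; then $n_1=d$ and $n_k-d-1=n_{k-1}$. We construct $w_k\in H_{n_k}(Y_k,\partial Y_k)$ and $\Theta_k\in H^d(Y_k)$ and prove the analogue of \eqref{eq:disk}.

\subsection{Standard facts}

Signs written $\pm$ depend only on degrees. The cross product is bilinear, natural and associative; for $a\in H_i(X)$ and $b\in H_j(Y,Y_0)$ we have $a\times b\in H_{i+j}(X\times Y,X\times Y_0)$ and $\partial(a\times b)=\pm a\times\partial b$; exchanging two factors sends $a\times a'$ to $(-1)^{ii'}a'\times a$ for classes of degrees $i,i'$. The cap product $H^d(X)\otimes H_n(X,X_0)\to H_{n-d}(X,X_0)$ satisfies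
\begin{itemize}
\item[(C1)] $f_*(f^*\psi\cap a)=\psi\cap f_*a$ for a map of pairs $f$;
\item[(C2)] $\partial(\psi\cap a)=\pm\psi|_{X_0}\cap\partial a$ in $H_*(X_0)$;
\item[(C3)] $(\psi\times\psi')\cap(a\times b)=\pm(\psi\cap a)\times(\psi'\cap b)$;
\item[(C4)] for $a\in H_d(X)$, the image of $\psi\cap a$ in $H_0(\mathrm{point})=\mathbb{F}$ is $\langle\psi,a\rangle$.
\end{itemize}
Excision: if $X=O\cup P$ with $O,P$ open, then $H_*(O,O\cap P)\cong H_*(X,P)$. The homology of a $\Delta$-complex is computed by simplicial chains with $\partial=\sum(-1)^id_i$. Let $Y$ be a finite $\Delta$-complex of dimension $n$ and $Y_0$ a subcomplex of dimension less than $n$.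
\begin{itemize}
\item[(T1)] There are no $(n+1)$-chains, so $H_n(Y,Y_0)$ \emph{is} the group of $n$-chains $a=\sum a(e)e$ with $\partial a$ supported in $Y_0$.
\item[(T2)] For $y\notin Y_0$ and any open neighborhood $\mathcal{N}$ of $y$, the \emph{local class} $a_y$ is the image of $a$ in $H_n(Y,Y\setminus y)\cong H_n(\mathcal{N},\mathcal{N}\setminus y)$. If $y$ lies in the open $n$-simplex of $e$, which is open in $Y$, the other $n$-simplices miss $y$, so $a_y=a(e)[e]_y$, where $[e]_y$ is the generator given by the ordered simplex $e$. In the situation of Lemma~\ref{lem:quot}, the homeomorphism from the open simplex of a lift $\tilde e$ to that of $e$ sends $[\tilde e]_{\tilde y}$ to $[e]_y$. By naturality, $(a\times b)_{(x,y)}=a_x\times b_y$.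
\end{itemize}

\subsection{The classes $w_k$}

The action of $\mathfrak{S}_k$ on $\tilde Y_k=M^k\times\Delta_{k-1}$ maps cells affinely onto cells, in the affine structure of the abstract simplicial complex $M$. By Lemma~\ref{lem:quot}, $Y_k$ is a finite $\Delta$-complex, with subcomplexes $\partial Y_k$ and $\partial^2Y_k$ of dimensions $n_k-1$ and $n_k-2$. Let $\varpi_k:\tilde Y_k\to Y_k$ be the quotient map, let $[\Delta_{k-1}]\in H_{k-1}(\Delta_{k-1},\partial\Delta_{k-1})$ be the class of the ordered simplex, and let
\[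
C_k=m\times\dots\times m\times[\Delta_{k-1}]=\sum c_k(\tilde e)\,\tilde e\in H_{n_k}(\tilde Y_k,\partial\tilde Y_k).
\]
The obvious candidate $(\varpi_k)_*C_k$ is useless: it will turn out to be $k!\,w_k$, which is zero in $\mathbb{F}_q$ when $k\ge q$. We divide by $k!$ at the level of chains, counting each orbit once.

\begin{lemma}\label{lem:wk}
The coefficient $c_k(\tilde e)$ depends only on the orbit $e$ of $\tilde e$; call it $c_k(e)$ and put $w_k=\sum c_k(e)\,e$. If $f$ is an $(n_k-1)$-simplex of $Y_k$ and $\tilde f$ is a lift of $f$, the coefficient of $f$ in $\partial w_k$ equals that of $\tilde f$ in $\partial C_k$. In particular $w_k\in H_{n_k}(Y_k,\partial Y_k)$, and $w_1=m$.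
\end{lemma}

\begin{proof}
A transposition of adjacent indices multiplies $m\times\dots\times m$ by $(-1)^{d^2}$ and $[\Delta_{k-1}]$ by $-1$, hence $C_k$ by $(-1)^{d+1}$. This is $1$ in $\mathbb{F}$, because $d$ is odd or $q=2$. So $g_*C_k=C_k$ for all $g\in\mathfrak{S}_k$. Since $g$ preserves the order of vertices, it acts on chains by $\tilde e\mapsto g\tilde e$ without sign, and (T1) gives $c_k(g\tilde e)=c_k(\tilde e)$.

Next, simplices of dimension $n_k$ and $n_k-1$ have trivial stabilizer. If $g\ne1$ preserves a simplex, it fixes it pointwise, so the simplex lies in $\{x_i=x_j,\ \alpha_i=\alpha_j\}$ for some $i\ne j$. This set meets each cell in a convex set of dimension at most $(k-1)d+(k-2)=n_k-d-1\le n_k-2$, because $d\ge1$.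

Fix $f$, $\tilde f$ and an index $i$. Let $e$ be an $n_k$-simplex of $Y_k$ with $d_ie=f$. The $i$-th face of any lift of $e$ is $g\tilde f$ for some $g$, so some lift $\tilde e$ has $d_i\tilde e=\tilde f$. It is unique: if $g\tilde e$ is another, then $g\tilde f=\tilde f$ and $g=1$. Thus $\tilde e\mapsto e$ is a bijection from $\{\tilde e:d_i\tilde e=\tilde f\}$ to $\{e:d_ie=f\}$ that preserves $c_k$. Summing with the signs $(-1)^i$ proves the statement on coefficients. If $f\not\subset\partial Y_k$, then $\tilde f\not\subset\partial\tilde Y_k$ and the coefficient is zero. For $k=1$ the group is trivial and $w_1=C_1=m$.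
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses on $d$ are needed here. For $d=0$ and $M$ a point, $Y_2=[0,1]/(\alpha\sim1-\alpha)$ is a segment with $\partial Y_2$ one endpoint, and $H_1(Y_2,\partial Y_2)=0$; this agrees with the nonexistence on balls, where Lemma~\ref{lem:lift} still holds. For $d=2$, $q$ odd and $M$ a triangulated $2$-sphere, $H_5(Y_2,\partial Y_2)=0$. Indeed, give each lift of a simplex the coefficient of the simplex in a relative cycle of $Y_2$. By the bijection above this is a relative cycle of $\tilde Y_2$; it is invariant, and it is a multiple of $C_2$ by the K\"unneth formula. Since the transposition sends $C_2$ to $-C_2$, the multiple is zero.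
\end{remark}

\subsection{The boundary of $w_k$}

A point of $\partial Y_k$ is a configuration of $k-1$ weighted points together with one weightless point that is free to move on $M$. For $k\ge2$ let
\[
j:(M\times Y_{k-1},M\times\partial Y_{k-1})\to(\partial Y_k,\partial^2Y_k),\qquad j(x,[x',\alpha'])=[(x,x'),(0,\alpha')].
\]

\begin{lemma}\label{lem:boundary}
In $H_{n_k-1}(\partial Y_k,\partial^2Y_k)$ we have $\partial w_k=\pm j_*(m\times w_{k-1})$.
\end{lemma}

\begin{proof}
By (T1) this is an identity between $(n_k-1)$-chains, and we compare coefficients through the facet $\Phi=\{\alpha_1=0\}=M\times\tilde Y_{k-1}$ of $\tilde Y_k$. It is a union of cells, hence a subcomplex, of dimension $n_k-1$. The subgroup $\mathfrak{S}_{k-1}$ fixing the index $1$ acts on $\Phi$ with quotient map $\mathrm{id}\times\varpi_{k-1}$. Give $M\times Y_{k-1}$ the $\Delta$-structure of Lemma~\ref{lem:quot}; then $M\times\partial Y_{k-1}$ is a subcomplex of lower dimension and $j$ maps simplices to simplices, compatibly with faces. Call simplices of dimension $n_k-1$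 \emph{top}.

\emph{Step 1: $j$ is a bijection on top simplices.} A top simplex of $\partial\tilde Y_k$ lies in exactly one facet $\{\alpha_i=0\}$, since two facets meet in dimension $n_k-2$. The group permutes the facets transitively, and the stabilizer of $\Phi$ is $\mathfrak{S}_{k-1}$. So each $\mathfrak{S}_k$-orbit of top simplices meets $\Phi$ in exactly one $\mathfrak{S}_{k-1}$-orbit.

\emph{Step 2: $\partial C_k$ on $\Phi$.} Let $C'=m\times C_{k-1}=\sum c'(\tilde f)\tilde f\in H_{n_k-1}(\Phi,M\times\partial\tilde Y_{k-1})$. Modulo the faces of codimension two, $\partial[\Delta_{k-1}]=\sum_i(-1)^{i-1}(\iota_i)_*[\Delta_{k-2}]$, where $\iota_i$ is the inclusion onto $\{\alpha_i=0\}$. Hence, in $H_{n_k-1}(\partial\tilde Y_k,\partial^2\tilde Y_k)$,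
\[
\partial C_k=\pm\sum_i(-1)^{i-1}(\mathrm{id}\times\iota_i)_*\big(m\times\dots\times m\times[\Delta_{k-2}]\big).
\]
The $i$-th term is a chain on the $i$-th facet, and the first is $C'$ by associativity. So the coefficient in $\partial C_k$ of a top simplex $\tilde f\subset\Phi$ is $\pm c'(\tilde f)$, with one sign for all $\tilde f$.

\emph{Step 3: the chain of $m\times w_{k-1}$.} Write $m\times w_{k-1}=\sum a(f')f'$ in the $\Delta$-structure of $M\times Y_{k-1}$. This structure is not a product, so we use local classes to show $a(f')=c'(\tilde f)$ for any lift $\tilde f\subset\Phi$ of $f'$. The simplex $\tilde f$ lies in a cell $\Lambda_1\times\Lambda_2$ of dimension $n_k-1=d+n_{k-1}$, so $\Lambda_1$ is a $d$-simplex of $M$, $\Lambda_2$ is an $n_{k-1}$-cell of $\tilde Y_{k-1}$, and the open simplex of $\tilde f$ is open in the cell. The points $(x,\tilde y)$ with $x$ interior to $\Lambda_1$ and $\tilde y$ in an open $n_{k-1}$-simplex of the subdivision of $\Lambda_2$ are dense in the cell. Choose one in the open simplex of $\tilde f$, with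 $\tilde y$ in the open simplex of $\tilde e$; let $y,e$ be the images in $Y_{k-1}$. Choose open neighborhoods $\mathcal{N}_1$ of $x$ and $\mathcal{N}_2$ of $\tilde y$, with $\mathcal{N}_2$ in the open simplex of $\tilde e$ and $\mathcal{N}_1\times\mathcal{N}_2$ in that of $\tilde f$. Then $\mathrm{id}\times\varpi_{k-1}$ maps $\mathcal{N}_1\times\mathcal{N}_2$ homeomorphically onto an open neighborhood of $(x,y)$. By (T2),
\[
c'(\tilde f)[\tilde f]_{(x,\tilde y)}=C'_{(x,\tilde y)}=m_x\times c_{k-1}(\tilde e)[\tilde e]_{\tilde y},\qquad a(f')[f']_{(x,y)}=m_x\times c_{k-1}(e)[e]_y .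
\]
The homeomorphism carries the right side of the first identity to that of the second, and $[\tilde f]_{(x,\tilde y)}$ to the generator $[f']_{(x,y)}$. So $a(f')=c'(\tilde f)$.

By Lemma~\ref{lem:wk} and Steps 2 and 3, the coefficient of $j(f')$ in $\partial w_k$ is $\pm a(f')$. By Step 1, $\partial w_k=\pm\sum a(f')j(f')$.
\end{proof}

\subsection{Symmetric cohomology classes}

We need a class on $\Sigma_k=SP^k(\overline\Omega)$ that plays the role of ``$\theta$ at the first point plus $\dots$ plus $\theta$ at the last point.'' On $\overline\Omega^{\,k}$ such a class is at hand, but descending it to the quotient by averaging would again require dividing by $k!$. As in Section~\ref{sub:circle}, we represent $\theta$ by a map to an abelian group and add the values. Let $\mathrm{m}_k:\overline\Omega\times\Sigma_{k-1}\to\Sigma_k$ be the map $(y,[y'])\mapsto[y,y']$.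

\begin{lemma}\label{lem:sym}
There are classes $\theta_k\in H^d(\Sigma_k)$ with $\theta_1=\theta$ and $\mathrm{m}_k^*\theta_k=\theta\times1+1\times\theta_{k-1}$ for $k\ge2$.
\end{lemma}

\begin{proof}
Let $G$ be a topological abelian group that is a CW complex of type $K(\mathbb{F}_q,d)$, meaning $\pi_d(G)=\mathbb{F}_q$ and $\pi_i(G)=0$ for $i\ne d$. One such group is the geometric realization of the simplicial $\mathbb{F}_q$-vector space that corresponds, under the Dold--Kan correspondence, to the chain complex with $\mathbb{F}_q$ in degree $d$ and zero elsewhere. It has finitely many simplices in each degree, so realization commutes with the product and the group operations are continuous. Recall that there is a fundamental class $\iota\in H^d(G)$ such that, for every CW complex $X$, each class in $H^d(X)$ is $\gamma^*\iota$ for some map $\gamma:X\to G$.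

The class $\iota$ is additive: $(a+b)^*\iota=a^*\iota+b^*\iota$ for maps $a,b$ from any space to $G$. It suffices to prove $\mathrm{add}^*\iota=\mathrm{pr}_1^*\iota+\mathrm{pr}_2^*\iota$ on $G\times G$. Since $G$ is $(d-1)$-connected, $\tilde H_i(G)=0$ for $i<d$, and the K\"unneth formula shows that $H_d(G\times G)$ is spanned by the images of $H_d$ of the axes $G\times0$ and $0\times G$. On the first axis $\mathrm{add}$ and $\mathrm{pr}_1$ are the identity and $\mathrm{pr}_2$ is constant, so both sides restrict to $\iota$, as $d\ge1$; on the second axis the roles of $\mathrm{pr}_1$ and $\mathrm{pr}_2$ are exchanged. Over a field, a class is determined by its values on $H_d$.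

Choose $\gamma:\overline\Omega\to G$ with $\gamma^*\iota=\theta$, define $\gamma_k[y_1,\dots,y_k]=\sum\gamma(y_i)$, which is well defined because $G$ is abelian, and put $\theta_k=\gamma_k^*\iota$. Then $\gamma_k\circ\mathrm{m}_k=\gamma\circ\mathrm{pr}_1+\gamma_{k-1}\circ\mathrm{pr}_2$, and additivity gives the claim.
\end{proof}

Put $\Theta_k=\pi_k^*\theta_k\in H^d(Y_k)$ and $z_k=\Theta_k\cap w_k\in H_{n_k-d}(Y_k,\partial Y_k)$; in Section~\ref{sub:circle}, $z_2$ corresponds to the disk $\Gamma$. Since $\pi_k\circ j(x,y)=\mathrm{m}_k(x,\pi_{k-1}(y))$,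
\begin{equation}\label{eq:jTheta}
j^*(\Theta_k|_{\partial Y_k})=\theta|_M\times1+1\times\Theta_{k-1}.
\end{equation}

\begin{lemma}\label{lem:descent}
For $2\le k\le K$ and small $\varepsilon$, $(F_k)_*\partial z_k=\pm(F_{k-1})_*w_{k-1}$ in $H_{n_{k-1}}(E_{k-1},E_{k-2})$.
\end{lemma}

\begin{proof}
In $H_{n_{k-1}}(\partial Y_k,\partial^2Y_k)$, by (C2), Lemma~\ref{lem:boundary}, (C1), \eqref{eq:jTheta} and (C3),
\[
\partial z_k=\pm\Theta_k|_{\partial Y_k}\cap j_*(m\times w_{k-1})=j_*\big[\pm(\theta|_M\cap m)\times w_{k-1}\pm m\times(\Theta_{k-1}\cap w_{k-1})\big].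
\]
A weightless point does not contribute to \eqref{eq:Fk}, so $F_k\circ j=F_{k-1}\circ\mathrm{pr}_2$ as maps of pairs into $(E_{k-1},E_{k-2})$. The projection $\mathrm{pr}_2$ is the product of the map from $M$ to a point with the identity. By (C4) it sends the first term to $\pm\langle\theta,m\rangle w_{k-1}=\pm w_{k-1}$. It sends the second term to zero, because $m$ maps to $H_d(\mathrm{point})=0$, as $d\ge1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $K\ge2$ satisfy \eqref{eq:K} and assume \eqref{eq:NS}. Choose $\sigma$ by Lemma~\ref{lem:retr}, then $\delta$ by Lemma~\ref{lem:local} and $\kappa$ by Lemma~\ref{lem:center}. Fix one $\varepsilon$ so small that the lemmas of Sections~\ref{sec:test} and~\ref{sec:top} hold and $k^{p/N}Q(U_{\varepsilon,r})<b_k+\delta$ for all $k\le K$. Then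
\begin{equation}\label{eq:into}
F_k:(Y_k,\partial Y_k)\to(X_k',E_{k-1}),\qquad1\le k\le K .
\end{equation}
Indeed, $Q(F_k(y))<b_k+\delta$ by Lemma~\ref{lem:Fk}, and if $F_k(y)\notin E_{k-1}$, then $Q(F_k(y))\ge b_k$ and $\mathcal{W}(\mu_{F_k(y)},\Sigma_k)<\sigma/2$ by Lemma~\ref{lem:center}.

\begin{proposition}\label{prop:nonzero}
For $1\le k\le K$, $(F_k)_*w_k\ne0$ in $H_{n_k}(E_k,E_{k-1})$.
\end{proposition}

\begin{proof}
Suppose $(F_k)_*w_k=0$ in $H_{n_k}(E_k,E_{k-1})$. We show that this is absurd for $k=1$ and that for $k\ge2$ it implies the same statement for $k-1$. By \eqref{eq:into} and Lemma~\ref{lem:local}, $(F_k)_*w_k=0$ in $H_{n_k}(X_k,E_{k-1})$.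

We want to cap this relation with a class extending $\Theta_k$. Such a class need not exist on all of $X_k$, since functions in $E_{k-1}$ have no $k$ concentration points, but it exists on the open set
\[
V=\{u\in\mathcal{A}:b_k-\kappa<Q(u)<b_k+\delta,\ \mathcal{W}(\mu_u,\Sigma_k)<\sigma\},
\]
and $X_k=V\cup E_{k-1}$, so excision lets us work in $V$. Let $\psi\in H^d(V)$ be the pullback of $\theta_k$ under $u\mapsto\rho_k(\mu_u)$. The sets $O=F_k^{-1}(V)$ and $P=F_k^{-1}(E_{k-1})\supset\partial Y_k$ are open and cover $Y_k$. We claim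
\begin{equation}\label{eq:psi}
(F_k|_O)^*\psi=\Theta_k|_O .
\end{equation}
For $y\in O$ we have $Q(F_k(y))>b_k-\kappa$, so $\mathcal{W}(\mu_{F_k(y)},\pi_k(y))<\sigma/2$ by Lemma~\ref{lem:center}. By \eqref{eq:W} the measures $(1-t)\mu_{F_k(y)}+t\pi_k(y)$, $0\le t\le1$, depend continuously on $(t,y)$ and stay within $\sigma/2$ of $\pi_k(y)\in\Sigma_k$. Applying $\rho_k$ gives a homotopy from $y\mapsto\rho_k(\mu_{F_k(y)})$ to $\pi_k|_O$, which proves \eqref{eq:psi}.

\emph{The case $k=1$.} Here $E_0=\emptyset$, $X_1=V$, $O=Y_1=M$ and $w_1=m$. So $0=\langle\psi,(F_1)_*m\rangle=\langle\Theta_1,m\rangle=\langle\theta,m\rangle=1$, a contradiction.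

\emph{The case $k\ge2$.} Consider the commutative square, whose vertical maps are excision isomorphisms:
\[
\begin{array}{ccc}
H_*(O,O\cap P)&\xrightarrow{\ (F_k)_*\ }&H_*(V,V\cap E_{k-1})\\
\downarrow&&\downarrow\\
H_*(Y_k,P)&\xrightarrow{\ (F_k)_*\ }&H_*(X_k,E_{k-1})
\end{array}
\]
Let $\hat w,\hat z\in H_*(Y_k,P)$ be the images of $w_k,z_k$, so $\hat z=\Theta_k\cap\hat w$ by (C1), and let $w_O\in H_{n_k}(O,O\cap P)$ correspond to $\hat w$. Since $(F_k)_*\hat w=0$ and the right vertical map is injective, $(F_k)_*w_O=0$. By \eqref{eq:psi} and (C1),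
\[
(F_k)_*(\Theta_k|_O\cap w_O)=\psi\cap(F_k)_*w_O=0 .
\]
By (C1) for the inclusion of $O$, the left vertical map sends $\Theta_k|_O\cap w_O$ to $\hat z$. Hence $(F_k)_*z_k=0$ in $H_{n_k-d}(X_k,E_{k-1})$. Applying the boundary map, $(F_k)_*\partial z_k=0$ in $H_{n_{k-1}}(E_{k-1})$, hence in $H_{n_{k-1}}(E_{k-1},E_{k-2})$. By Lemma~\ref{lem:descent}, $(F_{k-1})_*w_{k-1}=0$ there.
\end{proof}

By Lemma~\ref{lem:lift}, $F_K$ is homotopic as a map of pairs to a map that factors through $(E_{K-1},E_{K-1})$, so $(F_K)_*w_K=0$ in $H_{n_K}(E_K,E_{K-1})$. This contradicts Proposition~\ref{prop:nonzero}. Hence \eqref{eq:NS} is false: \eqref{eq:P} has a nontrivial solution $u\ge0$ with $J(u)<(K+1)S^{N/p}/N$, and $u>0$ by Proposition~\ref{prop:smp}. Theorem~\ref{thm:main} is proved.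

The smoothness of $\partial\Omega$ entered through Theorem~\ref{thm:MW}, the triangulation of $\overline\Omega$, and the collar that moves the cycle away from $\partial\Omega$. The range $1<p<N$ was restricted nowhere: the estimates of Section~\ref{sec:test} use only the explicit form of $U$.

\section{Integer coefficients and low dimensions}\label{sec:coeff}

\begin{proof}[Proof of Theorems~\ref{thm:z2} and~\ref{thm:z}]
Theorem~\ref{thm:z2} is the case $q=2$ of Theorem~\ref{thm:main}. For Theorem~\ref{thm:z}, write $H_i=H_i(\Omega;\mathbb{Z})$ and let $H_d\ne0$, $d\ge1$. This group is finitely generated, since $\Omega$ is homotopy equivalent to the finite complex $\overline\Omega$. The universal coefficient theorem gives exact sequences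
\[
0\to H_i\otimes\mathbb{F}_q\to H_i(\Omega;\mathbb{F}_q)\to\operatorname{Tor}(H_{i-1},\mathbb{F}_q)\to0 .
\]
If $H_d$ has a summand $\mathbb{Z}$ or has $2$-torsion, then $H_d\otimes\mathbb{F}_2\ne0$, and Theorem~\ref{thm:main} applies with $q=2$. Otherwise $H_d$ has a summand $\mathbb{Z}/q^a$ with $q$ an odd prime and $a\ge1$. Then $H_d\otimes\mathbb{F}_q\ne0$ and $\operatorname{Tor}(H_d,\mathbb{F}_q)\ne0$, so both $H_d(\Omega;\mathbb{F}_q)$ and $H_{d+1}(\Omega;\mathbb{F}_q)$ are nonzero. One of $d$, $d+1$ is odd, and Theorem~\ref{thm:main} applies in that degree. The energy bound is that of Theorem~\ref{thm:main}.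
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:low}]
By Theorem~\ref{thm:z} it suffices to show that $\Omega$ is contractible if all its reduced integral homology groups vanish. In that case $\overline\Omega$ has the integral homology and cohomology of a point. By Lefschetz duality, $H_{i+1}(\overline\Omega,\partial\Omega;\mathbb{Z})\cong H^{N-i-1}(\overline\Omega;\mathbb{Z})$ is $\mathbb{Z}$ for $i=N-1$ and zero otherwise, and the exact sequence of the pair identifies this group with $\tilde H_i(\partial\Omega;\mathbb{Z})$. So $\partial\Omega$ is a connected closed manifold with the homology of $S^{N-1}$: a circle for $N=2$, and for $N=3$ a surface with $H_1=0$, that is, a $2$-sphere. The set $\Omega$ is connected, open and closed in $\mathbb{R}^N\setminus\partial\Omega$, and bounded, so it is the bounded component of the complement. Its closure is a disk for $N=2$, as the closed region bounded by a Jordan curve, and a ball for $N=3$, by Alexander's theorem that a smoothly embedded $2$-sphere in $\mathbb{R}^3$ bounds a ball. Hence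 $\overline\Omega$, and with it $\Omega$, is contractible.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFR} Ciraolo, Figalli and Roncoroni, Geom. Funct. Anal., 2020.

\bibitem{DMMS} Damascelli, Merch\'an, Montoro and Sciunzi, Adv. Math., 2014.

\bibitem{MSS} Carlo Mercuri, Berardino Sciunzi and Marco Squassina, \emph{On Coron's problem for the $p$-Laplacian}, arXiv:1402.3147 (2014).

\bibitem{MW} Mercuri and Willem, Discrete Contin. Dyn. Syst. 28 (2010), 469--493.

\bibitem{Sciunzi} Sciunzi, Adv. Math., 2016.

\bibitem{Vetois} V\'etois, J. Differential Equations, 2016.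

\end{thebibliography}
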